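# A lattice that is not distributive under an exact Koszul complex

Throughout, $k$ is an arbitrary field. We omit $\otimes$ between letters and often between spaces: $xyx$ is an element of $V^{\otimes 3}$, and $RV$ means $R\otimes V\subset V^{\otimes N+1}$.

## 1. The words $xyxyx$ and $xxxxx$

Let $V$ have basis $x,y$ and consider $A=k\langle x,y\rangle/(xyx)$, so there is one relation, of degree $3$, and $R=k\cdot xyx\subset V^{\otimes 3}$. The words that do not contain $xyx$ form a basis of $A$.

Suppose we want to resolve the trivial left module $k$ by free modules. The start is clear: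
$$A\otimes R\longrightarrow A\otimes V\longrightarrow A\longrightarrow k,\qquad f\otimes xyx\mapsto fxy\otimes x,\qquad f\otimes v\mapsto fv .$$
What is the kernel on the left? The element $xy\otimes xyx$ lies in it, because $xy\cdot xy=(xyx)y=0$ in $A$, while $xy\neq0$ in $A$. This kernel element is really the word $xyxyx\in V^{\otimes5}$, which has the relation at its left end and at its right end: in the notation
$$R_1=R\otimes V\otimes V,\qquad R_2=V\otimes R\otimes V,\qquad R_3=V\otimes V\otimes R$$
it lies in $R_1\cap R_3$. It does not lie in $R_2$, since its middle three letters are $yxy$.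

Compare $V=kx$ and $R=k\cdot x^3$, so $A=k[x]/(x^3)$. Now the map $A\otimes R\to A\otimes V$ is $f\otimes x^3\mapsto fx^2\otimes x$, and its kernel is $xA\otimes x^3$. The generator $x\otimes x^3$ is the word $xxxx$, which lies in $RV\cap VR$. So the kernel is the image of
$$A\otimes (RV\cap VR)\to A\otimes R,\qquad g\otimes x^4\mapsto gx\otimes x^3 .$$
The word $xxxxx\in R_1\cap R_3$ causes no trouble here because it also lies in $R_2$. In the first example $RV\cap VR=0$: a word in it would be $xyx\ell$ with $yx\ell=xyx$, which is impossible. So nothing could hit $xy\otimes xyx$.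

In both examples, whether a natural complex is exact is decided by how the subspaces $R_i$ sit relative to each other in $V^{\otimes n}$. Both examples are tame in one respect: all the $R_i$ are spanned by words, that is, by subsets of a fixed basis. In general the $R_i$ can be as skew as three lines in a plane. How much of this skewness can an exact complex tolerate?

## 2. Relation lattices, the complex of the $J_n$, and Berger's implications

Fix $N\ge2$, a finite dimensional space $V$ in degree $1$, a subspace $R\subset V^{\otimes N}$, and $A=T(V)/(R)$. For $n\ge N$ and $1\le i\le n-N+1$ put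
$$R_i^{(n)}=V^{\otimes i-1}\otimes R\otimes V^{\otimes n-N-i+1}\subset V^{\otimes n}.$$
Thus $A_d=V^{\otimes d}/\sum_i R_i^{(d)}$. We use freely two facts of linear algebra: tensoring with a fixed space preserves sums and intersections of subspaces, and $(P\otimes W')\cap(U'\otimes Q)=P\otimes Q$ for subspaces $P\subset U'$, $Q\subset W'$.

**Definition (distributivity).** Let $\mathcal L_n(A)$ be the lattice of subspaces of $V^{\otimes n}$ generated by the $R_i^{(n)}$ under $+$ and $\cap$. It is *distributive* if $X\cap(Y+Z)=X\cap Y+X\cap Z$ for all its members. The algebra $A$ is *distributive* if every $\mathcal L_n(A)$ is.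

Three distinct lines $ke$, $kf$, $k(e-f)$ in a plane are not distributive: $k(e-f)\cap(ke+kf)=k(e-f)$, but both intersections $k(e-f)\cap ke$ and $k(e-f)\cap kf$ vanish. On the other hand, subspaces spanned by subsets of one fixed basis form a distributive lattice, since for them $\cap$ and $+$ become $\cap$ and $\cup$ of subsets. Hence if $R$ is spanned by words, $A$ is distributive. In particular $k\langle x,y\rangle/(xyx)$ and $k[x]/(x^3)$ are.

**Definition (extra condition, Berger).** $A$ satisfies the *extra condition* if for all $1\le i\le l\le j\le n-N+1$ with $j\le i+N-1$ we have $R_i^{(n)}\cap R_j^{(n)}\subset R_l^{(n)}$.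

It fails for $xyx$: take $n=5$, $(i,l,j)=(1,2,3)$ and the word $xyxyx$. It holds for $x^3$, where all $R_i^{(n)}$ equal $V^{\otimes n}$. For $N=2$ it is vacuous, since then $l\in\{i,j\}$.

**Definition ($N$-Koszul, Berger).** For $n\ge N$ put $J_n=R_1^{(n)}\cap\dots\cap R_{n-N+1}^{(n)}$, so $J_N=R$ and $J_{N+1}=RV\cap VR$. For $0\le n\le N-1$ put $J_n=V^{\otimes n}$. Since $J_n\subset V\otimes J_{n-1}$, we can peel off the first letter and multiply it into $A$:
$$\delta:\ A\otimes J_n\to A\otimes V\otimes J_{n-1}\to A\otimes J_{n-1},$$
so that on combinations of words $\delta^r(f\otimes v_1\cdots v_n)=fv_1\cdots v_r\otimes v_{r+1}\cdots v_n$. As $J_n\subset R\otimes V^{\otimes n-N}$ for $n\ge N$, we get $\delta^N=0$. The algebra $A$ is *$N$-Koszul* if the complex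
$$\cdots\to A\otimes J_{2N}\xrightarrow{\delta^{N-1}}A\otimes J_{N+1}\xrightarrow{\ \delta\ }A\otimes R\xrightarrow{\delta^{N-1}}A\otimes V\xrightarrow{\ \delta\ }A\to k$$
with terms $A\otimes J_{jN}$, $A\otimes J_{jN+1}$ ($j\ge0$) is exact.

For $k[x]/(x^3)$ every term is $A$ and the maps are alternately multiplication by $x$ and by $x^2$. The kernel of each is the image of the other, so this algebra is $3$-Koszul. The algebra $k\langle x,y\rangle/(xyx)$ is not, by Section 1.

Backelin proved that for $N=2$, $A$ is distributive if and only if it is Koszul. For general $N$, Berger proved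
$$\text{distributivity}+\text{extra condition}\ \Longrightarrow\ N\text{-Koszul}\ \Longrightarrow\ \text{extra condition}.$$
The question is whether the first arrow can be reversed: *is every $N$-Koszul algebra $T(V)/(R)$ distributive?* The answer will be no for every $N\ge3$ and every field. With Backelin's theorem, the converse of the first implication therefore holds for all $A$ exactly when $N=2$.

## 3. Exactness at $A\otimes R$ as an identity between subspaces

We first make precise what Section 1 suggested. It tells us which failures of distributivity the Koszul complex sees.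

**Proposition 1.** Let $q\ge2$ and write $X_i=R_i^{(q+N-1)}$ for $1\le i\le q$. The complex is exact at $A\otimes R$ in total degree $q+N-1$ if and only if
$$X_q\cap\sum_{i<q}X_i=(X_{q-1}\cap X_q)+\sum_{1\le i\le q-N}(X_i\cap X_q).\tag{1}$$

*Proof.* The aim is to write kernel and image as subquotients of $V^{\otimes q+N-1}$. The relevant piece of $\delta^{N-1}$ is $A_{q-1}\otimes R\to A_{q+N-2}\otimes V$. Here $A_{q-1}=V^{\otimes q-1}/\sum_{i\le q-N}R_i^{(q-1)}$ and $V^{\otimes q-1}\otimes R=X_q$. Also $A_{q+N-2}=V^{\otimes q+N-2}/\sum_{i\le q-1}R_i^{(q+N-2)}$, and $R_i^{(q+N-2)}\otimes V=X_i$. So the map is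
$$X_q\Big/\Big(\sum_{i\le q-N}R_i^{(q-1)}\Big)\otimes R\ \longrightarrow\ V^{\otimes q+N-1}\Big/\sum_{i<q}X_i ,$$
induced by inclusion. The space divided out on the left is $\sum_{i\le q-N}X_i\cap X_q$, because $R_i^{(q-1)}\otimes R=(R_i^{(q-1)}\otimes V^{\otimes N})\cap(V^{\otimes q-1}\otimes R)$. The kernel is therefore represented by $X_q\cap\sum_{i<q}X_i$. The image of $A_{q-2}\otimes J_{N+1}$ is represented by $V^{\otimes q-2}\otimes J_{N+1}=X_{q-1}\cap X_q$. Kernel equals image if and only if (1) holds. $\square$

**Corollary 2.** An $N$-Koszul algebra satisfies the extra condition.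

This is Berger's second implication, and Proposition 1 gives it directly.

*Proof.* If $2\le q\le N$, the last sum in (1) is empty, so $X_1\cap X_q\subset X_{q-1}$ in degree $q+N-1$, and hence in every larger degree after tensoring on the right. Thus $X_1\cap X_q\subset X_1\cap X_{q-1}$. If $q-1\ge2$, the same statement for $q-1$ gives $X_1\cap X_{q-1}\subset X_{q-2}$, and so on. Therefore $X_1\cap X_q\subset X_l$ for $1\le l\le q\le N$. Tensoring on the left with $V^{\otimes i-1}$ turns this into $X_i\cap X_j\subset X_l$ for $i\le l\le j\le i+N-1$. $\square$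

## 4. Three relations that break distributivity and exactness together

Let $N=3$. To violate distributivity, we want three vectors $s$, $t$, $s-t$ in three different $R_i$, like three lines in a plane. Take letters $a_1,a_2,x_1,x_2,x_3,y_1,y_2,y_3,w,v$, the relations
$$\alpha=a_1a_2x_1,\qquad \sigma=x_1x_2x_3-y_1y_2y_3,\qquad \tau=y_3wv,$$
and in $V^{\otimes7}$ the words
$$s=a_1a_2x_1x_2x_3wv,\qquad t=a_1a_2y_1y_2y_3wv .$$
Then $s=\alpha x_2x_3wv\in R_1$, $t=a_1a_2y_1y_2\tau\in R_5$ and $s-t=a_1a_2\sigma wv\in R_3$, so $s-t\in R_3\cap(R_1+R_5)$.

Suppose $s-t=z_1+z_2$ with $z_1\in R_3\cap R_1$ and $z_2\in R_3\cap R_5$. In an element of $R_3$ the coefficients of $s$ and $t$ add to $0$, since $x_1x_2x_3$ and $y_1y_2y_3$ occur only in $\sigma$. In an element of $R_1$ the coefficient of $t$ is $0$, since $a_1a_2y_1$ occurs in no relation. In an element of $R_5$ the coefficient of $s$ is $0$, since $x_3wv$ occurs in no relation. So both coefficients vanish in $z_1$ and in $z_2$, which is a contradiction. Distributivity fails.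

But this algebra is not $3$-Koszul, and the same vectors show it. In $A$ we have $a_1a_2y_1y_2\cdot y_3w=a_1a_2x_1x_2x_3w=0$, so $a_1a_2y_1y_2\otimes\tau$ lies in the kernel of $\delta^2$. It is not zero: neither $a_1a_2y_1$ nor $a_2y_1y_2$ occurs in a relation, so $a_1a_2y_1y_2$ has coefficient $0$ in every element of the ideal. And nothing hits it, because $J_4=RV\cap VR=0$: the words in elements of $RV$ have second letter $a_2,x_2,y_2$ or $w$, those in $VR$ have second letter $a_1,x_1,y_1$ or $y_3$. In terms of (1) with $q=5$: the word $t$ lies in $X_5\cap(X_1+X_3)$, and exactness wants it in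
$$X_4\cap X_5+X_1\cap X_5+X_2\cap X_5 .$$

So exactness detects this bad triple. The identity (1) also tells us how to satisfy it: *arrange that $t\in X_4$*. We have $t=a_1a_2y_1\cdot y_2y_3w\cdot v$, so add the relation $\rho'=y_2y_3w$. Now $t\in X_4\cap X_5$.

This moves the problem one degree down. With the relations $\alpha,\sigma,\rho',\tau$, we have $a_1a_2y_1\cdot y_2y_3=a_1a_2x_1x_2x_3=0$, so $a_1a_2y_1\otimes\rho'$ is in the kernel, and it is nonzero because $a_1a_2y_1$ occurs in no relation. Let us see that it is not hit. The words in $VR$ have second letter in $\{a_1,x_1,y_1,y_2,y_3\}$. Expand an element of $RV\cap VR$ in the elements $\alpha\ell,\sigma\ell,\rho'\ell,\tau\ell$ with $\ell$ a letter. The words $\alpha\ell$, $x_1x_2x_3\ell$, $\tau\ell$ have second letters $a_2,x_2,w$, so only $\rho'\ell$ can appear. The word $\rho'\ell=y_2y_3w\ell$ appears in $VR$ only if $y_3w\ell$ appears in a relation, i.e. $\ell=v$. So $J_4=k\,y_2\tau$, and the image of $A\otimes J_4$ is $Ay_2\otimes\tau$, which has no $\rho'$-component.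

In terms of (1) with $q=4$: put $s'=a_1a_2x_1x_2x_3w$ and $t'=a_1a_2y_1y_2y_3w$ in $V^{\otimes6}$. Then $t'=s'-(s'-t')\in X_4\cap(X_1+X_3)$, and exactness wants $t'\in X_3\cap X_4+X_1\cap X_4$. This holds as soon as $s'\in X_4$, for then $s'\in X_1\cap X_4$ and $s'-t'\in X_3\cap X_4$. Since $s'=a_1a_2x_1\cdot x_2x_3w$, we add $\rho=x_2x_3w$.

Now look at the three vectors in $V^{\otimes7}$ again. All of $s$, $t$ and $s-t$ lie in the single subspace $R_4$. The identity (1) tolerates the bad triple, because the triple sits inside a fourth subspace adjacent to both $R_3$ and $R_5$. The coefficient argument for non-distributivity should survive, since the new relations do not involve the subwords it uses. We now prove that these five relations work, for every $N\ge3$.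

## 5. The algebra with five relations

**Theorem A.** Let $N\ge3$. Let $V$ have basis the $3N+1$ letters
$$a_1,\dots,a_{N-1},\ x_1,\dots,x_N,\ y_1,\dots,y_N,\ w,\ v,$$
and let $R\subset V^{\otimes N}$ be spanned by
$$\alpha=a_1\cdots a_{N-1}x_1,\quad \sigma=x_1\cdots x_N-y_1\cdots y_N,\quad \rho=x_2\cdots x_Nw,\quad \rho'=y_2\cdots y_Nw,\quad \tau=y_3\cdots y_Nwv .$$
Then $A=T(V)/(R)$ is $N$-Koszul, but $\mathcal L_{2N+1}(A)$ is not distributive.

The five relations involve pairwise distinct words, so they form a basis of $R$. The proof occupies this section and the next three.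

**Step 1: distributivity fails in degree $2N+1$.** The step repeats the count of Section 4 with all five relations present. In $V^{\otimes 2N+1}$ put
$$s=a_1\cdots a_{N-1}x_1x_2\cdots x_Nwv,\qquad t=a_1\cdots a_{N-1}y_1y_2\cdots y_Nwv .$$
Then
$$s=\alpha\,x_2\cdots x_Nwv\in R_1,\qquad t=a_1\cdots a_{N-1}y_1y_2\,\tau\in R_{N+2},\qquad s-t=a_1\cdots a_{N-1}\,\sigma\,wv\in R_N .$$
So $s-t\in R_N\cap(R_1+R_{N+2})$. If $\mathcal L_{2N+1}(A)$ were distributive, we could write $s-t=z_1+z_2$ with $z_1\in R_N\cap R_1$ and $z_2\in R_N\cap R_{N+2}$. We compare coefficients of $s$ and $t$.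

- In any element of $R_N$ the coefficients of $s$ and $t$ add to $0$. Indeed $R_N$ is spanned by elements $u\,r\,u'$ with $u,u'$ words of lengths $N-1$ and $2$, and $r$ one of the five relations. The words $x_1\cdots x_N$ and $y_1\cdots y_N$ occur only in $r=\sigma$, with coefficients $1$ and $-1$.
- In any element of $R_1$ the coefficient of $t$ is $0$: the first $N$ letters of $t$ form $a_1\cdots a_{N-1}y_1$, which occurs in no relation.
- In any element of $R_{N+2}$ the coefficient of $s$ is $0$: the last $N$ letters of $s$ form $x_3\cdots x_Nwv$. As $N\ge3$, this word begins with $x_3$, and it occurs in no relation.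

Hence both coefficients vanish in $z_1$ and in $z_2$, but the coefficient of $s$ in $s-t$ is $1$. This is a contradiction. (For $N=2$ the last $N$ letters of $s$ would be $wv=\tau$, and the third point would fail.)

The same holds in every degree $n\ge2N+1$. Tensoring on the right with $V^{\otimes n-2N-1}$ embeds $\mathcal L_{2N+1}(A)$ as a sublattice of $\mathcal L_n(A)$, so $\mathcal L_n(A)$ is not distributive either.

## 6. Normal words

**Step 2: a monomial basis of $A$.** To compute kernels we need to decide when a product of words is zero in $A$. Use the rewriting rules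
$$y_1\cdots y_N\to x_1\cdots x_N,\quad a_1\cdots a_{N-1}x_1\to0,\quad x_2\cdots x_Nw\to0,\quad y_2\cdots y_Nw\to0,\quad y_3\cdots y_Nwv\to0,$$
and call the left-hand sides
$$\mathsf B=y_1\cdots y_N,\quad \mathsf A=a_1\cdots a_{N-1}x_1,\quad \mathsf C=x_2\cdots x_Nw,\quad \mathsf D=y_2\cdots y_Nw,\quad \mathsf E=y_3\cdots y_Nwv$$
the *forbidden words*. A word is *normal* if it contains no forbidden word.

Recall Bergman's Diamond Lemma (Adv. Math. 29 (1978)). Suppose there is a partial order on words which is compatible with multiplication, satisfies the descending chain condition, and is such that each rule replaces a word by a combination of smaller words. Suppose also that every ambiguity (two left-hand sides that overlap, or one contained in the other) is resolvable, that is, the two possible first reductions can be reduced further to a common result. Then the words containing no left-hand side form a basis of the quotient algebra.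

For the order, say that a word is smaller than another if it contains fewer letters $y_j$. This is compatible with multiplication and has no infinite descending chains, and each rule gives $0$ or lowers the number of $y$'s.

For the ambiguities: the forbidden words are distinct and all have length $N$, so none contains another. In each forbidden word the letters are distinct, so an overlap requires the first letter of one forbidden word to occur in a non-initial position of another. The first letters are $y_1$ (of $\mathsf B$), $a_1$ (of $\mathsf A$), $x_2$ (of $\mathsf C$), $y_2$ (of $\mathsf D$), $y_3$ (of $\mathsf E$). Among these, the only non-initial occurrences are $y_2$ and $y_3$ in $\mathsf B$ and $y_3$ in $\mathsf D$. So there are three overlaps.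

- $\mathsf B,\mathsf D$: the word $y_1\cdots y_Nw$. By $\mathsf B$ it becomes $x_1x_2\cdots x_Nw$, which goes to $0$ by $\mathsf C$; by $\mathsf D$ it becomes $0$.
- $\mathsf B,\mathsf E$: the word $y_1\cdots y_Nwv$. By $\mathsf B$ it becomes $x_1x_2\cdots x_Nwv$, which goes to $0$ by $\mathsf C$; by $\mathsf E$ it becomes $0$.
- $\mathsf D,\mathsf E$: the word $y_2\cdots y_Nwv$. Both reductions give $0$.

All are resolvable, so the normal words form a $k$-basis of $A$.

We shall use one observation repeatedly. If $u$ is normal and $u'$ is a word, then a forbidden word in $uu'$ cannot lie inside $u$, so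
$$\text{every forbidden word in } uu' \text{ ends at a letter of } u'.\tag{2}$$
The last letters of $\mathsf B,\mathsf A,\mathsf C,\mathsf D,\mathsf E$ are $y_N,\,x_1,\,w,\,w,\,v$ respectively.

## 7. The kernel of $\delta^{N-1}$ on $A\otimes R$

**Step 3: the equations.** We want all relations among relations. Write an element of $A\otimes R$ as
$$\phi=f_\alpha[\alpha]+f_\sigma[\sigma]+f_\rho[\rho]+f_{\rho'}[\rho']+f_\tau[\tau],$$
where $f[r]$ means $f\otimes r$. The map sends $f\otimes v_1\cdots v_N$ to $fv_1\cdots v_{N-1}\otimes v_N$. The relations end in $x_1$; in $x_N$ and $y_N$; in $w$; in $w$; in $v$. These are distinct letters, as $N\ge3$. Comparing the coefficients of $x_1,x_N,y_N,w,v$, the condition $\delta^{N-1}\phi=0$ becomes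
$$f_\alpha a_1\cdots a_{N-1}=0,\tag{3}$$
$$f_\sigma x_1\cdots x_{N-1}=0,\tag{4}$$
$$f_\sigma y_1\cdots y_{N-1}=0,\tag{5}$$
$$f_\rho x_2\cdots x_N+f_{\rho'}y_2\cdots y_N=0,\tag{6}$$
$$f_\tau y_3\cdots y_Nw=0.\tag{7}$$

**Step 4: solving the equations.** The purpose is to find all solutions by following normal words.

*(3) gives $f_\alpha=0$.* No forbidden word ends in an $a_i$. By (2), $ua_1\cdots a_{N-1}$ is normal for every normal $u$, and different $u$ give different words. So right multiplication by $a_1\cdots a_{N-1}$ is injective on $A$.

*(5) gives $f_\sigma=0$.* No forbidden word ends in $y_j$ with $j<N$, so $uy_1\cdots y_{N-1}$ is normal for every normal $u$, and injectivity follows as before. Then (4) holds automatically.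

*(7) gives $f_\tau\in Ay_2$.* Let $u$ be normal. By (2), a forbidden word in $uy_3\cdots y_Nw$ ends at one of the letters $y_3,\dots,y_N,w$, hence at $y_N$ or at $w$. If it ends at $y_N$, it is $\mathsf B$, and then $u$ ends in $y_1y_2$. If it ends at $w$, it is $\mathsf C$ or $\mathsf D$. The letter before $w$ is $y_N$, so it is $\mathsf D$, and $u$ ends in $y_2$. So if $u$ does not end in $y_2$, the word $uy_3\cdots y_Nw$ is normal. If $u$ ends in $y_2$, then $uy_3\cdots y_Nw$ contains $\rho'=y_2\cdots y_Nw$ and is $0$ in $A$. Write $f_\tau=f'+f''$, where $f''\in Ay_2$ collects the normal words ending in $y_2$ and $f'$ the others. Then (7) says $f'y_3\cdots y_Nw=0$. The normal words $uy_3\cdots y_Nw$ appearing here are distinct, so $f'=0$.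

*(6) gives $(f_\rho,f_{\rho'})=(hx_1,-hy_1)$ for some $h\in A$.* Let $u$ be normal. The word $ux_2\cdots x_N$ is normal, because no forbidden word ends in $x_j$ with $j\ge2$. If $u$ does not end in $y_1$, then $uy_2\cdots y_N$ is normal: a forbidden word in it would end at $y_N$, so it would be $\mathsf B$, and $u$ would end in $y_1$. Write $f_{\rho'}=f_0+gy_1$ with $f_0$ a combination of normal words not ending in $y_1$; a normal word ending in $y_1$ has the form $u'y_1$ with $u'$ normal. In $A$ we have $gy_1y_2\cdots y_N=gx_1x_2\cdots x_N$, so (6) reads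
$$(f_\rho+gx_1)\,x_2\cdots x_N+f_0\,y_2\cdots y_N=0 .$$
Expand $f_\rho+gx_1$ and $f_0$ in normal words. The words $ux_2\cdots x_N$ and $uy_2\cdots y_N$ that appear are normal and pairwise distinct, since the first kind ends in $x_N$ and the second in $y_N$. Hence $f_\rho=-gx_1$ and $f_0=0$. Put $h=-g$.

**Step 5: the result.** Conversely, such elements are solutions: $hx_1x_2\cdots x_N-hy_1y_2\cdots y_N=h\sigma=0$ and $gy_2y_3\cdots y_Nw=g\rho'=0$ in $A$. Therefore
$$\ker\big(\delta^{N-1}|_{A\otimes R}\big)=\{\,hx_1[\rho]-hy_1[\rho']+gy_2[\tau]\ :\ h,g\in A\,\}.\tag{8}$$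

## 8. The spaces $J_n$ and exactness

**Step 6: $J_{N+1}$.** We read it off from (8). In degree $N+1$ the map $\delta^{N-1}$ is $V\otimes R\to A_N\otimes V=V^{\otimes N+1}/RV$, with kernel $VR\cap RV=J_{N+1}$. Taking $h,g\in k$ in (8) gives
$$J_{N+1}=\operatorname{span}\{j_1,j_2\},\qquad j_1=x_1\rho-y_1\rho'=\sigma w,\qquad j_2=y_2\tau=y_2\cdots y_Nwv=\rho'v .$$
These two are linearly independent.

**Step 7: $J_n=0$ for $n\ge N+2$.** This makes the complex short. We have $J_{N+2}=VJ_{N+1}\cap J_{N+1}V$. Words occurring in elements of $VJ_{N+1}$ have second letter equal to the first letter of a word in $j_1$ or $j_2$, that is, $x_1$, $y_1$ or $y_2$. Let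
$$z=\sum_\ell(\lambda_\ell\,\sigma w\ell+\mu_\ell\,j_2\ell)\qquad(\ell\text{ running over the letters})$$
be an element of $J_{N+1}V$ that lies in $VJ_{N+1}$. The word $x_1x_2\cdots x_Nw\ell$ has coefficient $\lambda_\ell$ in $z$ and second letter $x_2$, so $\lambda_\ell=0$. The word $j_2\ell=y_2y_3\cdots y_Nwv\ell$ then has coefficient $\mu_\ell$ and second letter $y_3$, so $\mu_\ell=0$. Thus $J_{N+2}=0$. For $n\ge N+2$ we have $J_n\subset J_{N+2}V^{\otimes n-N-2}=0$. Since $2N\ge N+2$, in particular $J_{jN}=J_{jN+1}=0$ for $j\ge2$.

**Step 8: exactness.** By Step 7 the complex to be checked is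
$$0\to A\otimes J_{N+1}\xrightarrow{\ \delta\ }A\otimes R\xrightarrow{\delta^{N-1}}A\otimes V\xrightarrow{\ \delta\ }A\to k\to0 .$$

*At $k$ and $A$.* The map $A\to k$ is onto, and its kernel, the span of the elements of positive degree, is $AV$.

*At $A\otimes V$.* Let $I=(R)\subset T(V)$. Then $A\otimes V=T(V)V/IV$, and the kernel of its map to $A=T(V)/I$ is $I/IV$. Since $I=T(V)R\,T(V)=T(V)R+T(V)R\,T(V)V=T(V)R+IV$, this kernel is the image of $A\otimes R$.

*At $A\otimes R$.* As $j_1=x_1\rho-y_1\rho'$ and $j_2=y_2\tau$ in $V\otimes R$,
$$\delta(h\otimes j_1+g\otimes j_2)=hx_1[\rho]-hy_1[\rho']+gy_2[\tau].$$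
By (8) the image of $\delta$ is $\ker\delta^{N-1}$.

*At $A\otimes J_{N+1}$.* If $\delta(h\otimes j_1+g\otimes j_2)=0$, then $hy_1=0$ and $gy_2=0$. For normal $u$ the words $uy_1$ and $uy_2$ are normal, because no forbidden word ends in $y_1$ or $y_2$ (the only $y$ that ends one is $y_N$, and $N\ge3$). So $h=0$ and $g=0$.

Hence $A$ is $N$-Koszul, and with Step 1 Theorem A is proved. $\blacksquare$

The complex is a minimal free resolution of $k$, since $\delta$ and $\delta^{N-1}$ have entries of positive degree. It has length exactly $3$ because $J_{N+1}\ne0$. For a connected graded algebra the length of the minimal free resolution of $k$ is the global dimension. So *for every $N\ge3$ and every field there is an $N$-Koszul algebra of global dimension $3$ that is not distributive.*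

## 9. Degree $2N+1$ and global dimension $3$ are the smallest possible

**Theorem B.** Let $N\ge2$ and let $A=T(V)/(R)$ be $N$-Koszul.

1. $\mathcal L_n(A)$ is distributive for all $n\le2N$.
2. If $J_{N+1}=0$ (equivalently, $A$ has global dimension $\le2$), then $A$ is distributive.

The equivalence in part 2 holds because the Koszul complex is a minimal free resolution of $k$ whose third term is $A\otimes J_{N+1}$; if $J_{N+1}=0$, all later $J_n$ vanish as well. By Theorem A, for each $N\ge3$ neither "$2N$" nor "$2$" can be increased. For the algebra of Theorem A, $\mathcal L_n(A)$ is distributive if and only if $n\le2N$.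

We prove distributivity by producing a suitable basis. Fix $n\ge N$, put $m=n-N+1$, $W=V^{\otimes n}$ and $X_i=R_i^{(n)}$ for $i\in[1,m]$. For $I\subset[1,m]$ let $X_I=\bigcap_{i\in I}X_i$, with $X_\emptyset=W$. A basis of $W$ is *adapted* to $X_1,\dots,X_m$ if each $X_i$ is spanned by a subset of it. Words are an adapted basis when $R$ is spanned by words; for three distinct lines in a plane there is none.

Assume the extra condition. It makes many of the $X_I$ coincide, and the following notion keeps track of this.

**Definition (closed sets).** $K\subset[1,m]$ is *closed* if $i,j\in K$ and $i\le l\le j\le i+N-1$ imply $l\in K$. Let $\mathrm{cl}(I)$ be the smallest closed set containing $I$.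

For $N=3$, $m=5$: the closure of $\{1,3\}$ is $\{1,2,3\}$, the sets $\{1,4\}$ and $\{1,4,5\}$ are closed, and the closure of $\{1,3,5\}$ is $[1,5]$. The empty set and singletons are always closed. The set $\mathrm{cl}(I)$ arises from $I$ by repeatedly adding an $l$ as in the definition, and by the extra condition this does not change the intersection. So
$$X_{\mathrm{cl}(I)}=X_I .\tag{9}$$

**Definition (condition $(\mathrm R_K)$).** For closed $K$, condition $(\mathrm R_K)$ says: if $x_i\in X_K\cap X_i$ for $i\in[1,m]\setminus K$ and $\sum_ix_i=0$, then there are $y_{ij}=-y_{ji}\in X_K\cap X_i\cap X_j$ ($i\ne j$ in $[1,m]\setminus K$) with $x_i=\sum_jy_{ij}$ for all $i$.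

In words: inside $X_K$, every linear relation between vectors of the subspaces $X_K\cap X_i$ is a sum of pairwise ones, where a *pairwise relation* has a vector $y\in X_K\cap X_i\cap X_j$ at $i$, $-y$ at $j$, and $0$ elsewhere. For three distinct lines in a plane the analogous condition fails: the relation $e-f-(e-f)=0$ is not a sum of pairwise relations, as all pairwise intersections vanish.

## 10. Adapted bases from pairwise relations

**Lemma 3.** Assume the extra condition. Then $W$ has a basis adapted to $X_1,\dots,X_m$ if and only if $(\mathrm R_K)$ holds for all closed $K$. In that case $\mathcal L_n(A)$ is distributive.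

*Proof.* The last sentence was noted in Section 2.

*"If": choosing the pieces.* We cut $W$ into pieces indexed by closed sets. For closed $K$ let $X_K^+=\sum X_L$ over closed $L\supsetneq K$, and choose $C_K$ with $X_K=C_K\oplus X_K^+$. We claim
$$X_K=\bigoplus_{L\supseteq K,\ L\text{ closed}}C_L ,\tag{10}$$
by downward induction on $|K|$. Let $K$ be closed and assume (10) for all larger closed sets. (If $K=[1,m]$ then $X_K^+=0$ and (10) is clear.)

*Spanning.* $X_K=C_K+\sum_{L\supsetneq K}X_L$, and each $X_L$ is the sum of the $C_{L'}$ with $L'\supseteq L$ by induction.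

*Independence: reduction.* Let $c_K+\sum_{L\supsetneq K}c_L=0$ with all $c_L\in C_L$. Then $c_K\in C_K\cap X_K^+=0$. So $\sum_{L\supsetneq K}c_L=0$, and we must show that all $c_L$ vanish.

*Independence: comparison maps.* Here we transport the relation into an external direct sum, where it can be read off. Let $F$ be the external direct sum of the $C_L$ over closed $L\supsetneq K$. For $i\in[1,m]\setminus K$, (9) and the induction hypothesis for $\mathrm{cl}(K\cup\{i\})$ say that $X_{K\cup\{i\}}$ is the direct sum of the $C_L$ with $L$ closed, $L\supseteq K\cup\{i\}$. Let $\lambda_i:X_{K\cup\{i\}}\to F$ send an element to its family of components. For $i\ne j$, an element of $X_{K\cup\{i,j\}}$ is, by the induction hypothesis for $\mathrm{cl}(K\cup\{i,j\})$, a sum of elements of the $C_L$ with $L\supseteq K\cup\{i,j\}$. This decomposition computes both $\lambda_i$ and $\lambda_j$, by uniqueness of components. So $\lambda_i=\lambda_j$ on $X_{K\cup\{i,j\}}$.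

*Independence: conclusion.* Now $(\mathrm R_K)$ enters. For each closed $L\supsetneq K$ choose $i(L)\in L\setminus K$, and put $x_i=\sum_{i(L)=i}c_L$. Each such $c_L$ lies in $X_L\subset X_K\cap X_i$, so $x_i\in X_K\cap X_i$. Also $\sum_ix_i=\sum_Lc_L=0$. Take $y_{ij}$ as in $(\mathrm R_K)$. Since $\lambda_i(x_i)$ is the family with entries $c_L$ for $i(L)=i$ and $0$ otherwise, we get in $F$
$$(c_L)_L=\sum_i\lambda_i(x_i)=\sum_i\sum_j\lambda_i(y_{ij})=\sum_{i<j}\big(\lambda_i(y_{ij})+\lambda_j(y_{ji})\big)=\sum_{i<j}\big(\lambda_i(y_{ij})-\lambda_j(y_{ij})\big)=0 .$$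
So all $c_L=0$, and (10) is proved.

*The basis.* For $K=\emptyset$, (10) gives $W=\bigoplus_LC_L$. Since $\{i\}$ is closed, (10) gives $X_i=\bigoplus_{L\ni i}C_L$. The union of bases of all the $C_L$ is an adapted basis.

*"Only if".* Given an adapted basis, all $X_K$ and $X_K\cap X_i$ are spanned by subsets of it. Let $\sum x_i=0$ be as in $(\mathrm R_K)$. We may treat each basis vector $e\in X_K$ separately. Let $S=\{i\notin K:e\in X_i\}$ and let $\lambda_i$ be the coefficient of $e$ in $x_i$, which is $0$ for $i\notin S$; then $\sum_{i\in S}\lambda_i=0$. If $S\ne\emptyset$, fix $i_0\in S$ and put $y_{ii_0}=\lambda_ie=-y_{i_0i}$ for $i\in S\setminus\{i_0\}$, and all other $y_{ij}=0$. Then $\sum_jy_{ij}=\lambda_ie$ for $i\ne i_0$, and $\sum_jy_{i_0j}=-\sum_{i\ne i_0}\lambda_ie=\lambda_{i_0}e$. Summing over $e$ gives the required $y_{ij}$. $\square$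

The next lemma collects three ways of verifying $(\mathrm R_K)$.

**Lemma 4.** Write $Y_i=X_K\cap X_i$ for $i\notin K$.

(a) $(\mathrm R_K)$ holds if for some total order on $[1,m]\setminus K$ we have $Y_q\cap\sum_{i<q}Y_i=\sum_{i<q}Y_q\cap Y_i$ for all $q$.

(b) If $Y_p\subset Y_{p'}$ with $p\ne p'$, then $(\mathrm R_K)$ follows from the analogous condition with the index $p$ omitted.

(c) The analogous condition for at most two subspaces always holds.

*Proof.* A sum of pairwise relations is exactly a family of the form $\big(\sum_jy_{ij}\big)_i$ with $y_{ij}=-y_{ji}\in Y_i\cap Y_j$. So we must reduce a given relation $(x_i)$ to $0$ by subtracting pairwise relations.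

(a) Let $q$ be the largest index with $x_q\ne0$. Then $x_q=-\sum_{i<q}x_i\in Y_q\cap\sum_{i<q}Y_i$, so $x_q=\sum_{i<q}y_{qi}$ with $y_{qi}\in Y_q\cap Y_i$. Subtracting the pairwise relations with $y_{qi}$ at $q$ and $-y_{qi}$ at $i$ replaces $x_q$ by $0$ and $x_i$ by $x_i+y_{qi}$ for $i<q$. The largest index with nonzero entry has dropped; iterate.

(b) Since $x_p\in Y_p=Y_p\cap Y_{p'}$, we may subtract the pairwise relation with $x_p$ at $p$ and $-x_p$ at $p'$. The new family has $0$ at $p$, and its remaining entries form a relation for the index set without $p$.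

(c) With no subspaces there is nothing to show. With one, $x_1=0$. With two, $x_1=-x_2\in Y_1\cap Y_2$, and $y_{12}=x_1$ works. $\square$

**Lemma 5.** If $A$ is $N$-Koszul, then $(\mathrm R_\emptyset)$ holds for every $n\ge N$.

*Proof.* We check the hypothesis of Lemma 4(a) for the natural order. For $q=1$ both sides are $0$. For $2\le q\le m$, exactness at $A\otimes R$ and Proposition 1 give, in degree $q+N-1$,
$$X_q\cap\sum_{i<q}X_i=(X_{q-1}\cap X_q)+\sum_{i\le q-N}(X_i\cap X_q)\subset\sum_{i<q}X_q\cap X_i ,$$
and the reverse inclusion is clear. Tensoring on the right with $V^{\otimes n-q-N+1}$ gives the same equality in $V^{\otimes n}$. $\square$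

## 11. Distributivity in degrees at most $2N$ and in global dimension at most $2$

Let $A$ be $N$-Koszul. By Corollary 2 the extra condition holds. For $n<N$ there are no $R_i^{(n)}$ and nothing to prove. So let $n\ge N$; by Lemmas 3 and 5 it remains to prove $(\mathrm R_K)$ for *nonempty* closed $K$. The main tool is the following consequence of the extra condition: for $i,i'\notin K$,
$$\text{if } i<i'<a,\ a\in K,\ a-i\le N-1,\ \text{then } Y_i\subset Y_{i'},\tag{11}$$
because $Y_i=X_K\cap X_i\subset X_i\cap X_a\subset X_{i'}$. Symmetrically, if $b<i'<i$, $b\in K$ and $i-b\le N-1$, then $Y_i\subset Y_{i'}$.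

**Proof of part 1.** Let $n\le2N$, that is, $m\le N+1$. The purpose of each case is to use (11) and Lemma 4(b) to get down to at most two subspaces.

*Case $m\le N$.* Any two indices differ by at most $N-1$, so the closed set $K$ is an interval $[a,b]$. By (11), $Y_i\subset Y_{a-1}$ for $i<a$ and $Y_i\subset Y_{b+1}$ for $i>b$. By repeated use of Lemma 4(b) at most the two subspaces $Y_{a-1}$, $Y_{b+1}$ remain, and Lemma 4(c) applies.

*Case $m=N+1$ and $1,m\in K$.* If $K$ contains some $l$ with $1<l<m$, then $l-1\le N-1$ and $m-l\le N-1$, so $K\supset[1,l]\cup[l,m]$. Thus $K=[1,m]$ and $(\mathrm R_K)$ is vacuous. Otherwise $K=\{1,m\}$. For $1<i<m$, the extra condition gives $X_1\cap X_i\subset X_l$ for $l\le i$ and $X_i\cap X_m\subset X_l$ for $l\ge i$. So $Y_i=X_1\cap X_i\cap X_m=X_{[1,m]}$. All the $Y_i$ are equal, Lemma 4(b) leaves one of them, and (c) applies.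

*Case $m=N+1$ and $K$ not containing both $1$ and $m$.* Any two elements of $K$ differ by at most $N-1$, so $K=[a,b]$.

- If $K\ne\{1\}$ and $K\ne\{m\}$: since $K\ne\{m\}$ we have $a\le N$, so $a-i\le N-1$ for all $i<a$. Since $K\ne\{1\}$ we have $b\ge2$, so $i-b\le N+1-2=N-1$ for all $i>b$. By (11) at most $Y_{a-1}$ and $Y_{b+1}$ remain.
- If $K=\{m\}$: for $2\le i<m$ we have $m-i\le N-1$, so $Y_i\subset Y_{m-1}$. At most $Y_1$ and $Y_{m-1}$ remain.
- If $K=\{1\}$: for $2\le i<m$ we have $i-1\le N-1$, so $Y_i\subset Y_2$. At most $Y_2$ and $Y_m$ remain.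

In each case Lemma 4(c) finishes the proof of part 1.

In degree $2N+1$, where $m=N+2$, the set $K=\{N+1\}$ can leave three subspaces: $Y_{N+2}$ on the right, $Y_N$ on the left, and $Y_1$, which is at distance $N$ from $N+1$ and so out of reach of (11). These are the three places where the algebra of Theorem A has its vectors $t$, $s-t$, $s$.

**Proof of part 2.** Let $J_{N+1}=0$. We show by induction on $n$ that $V^{\otimes n}$ has a basis adapted to the $R_i^{(n)}$; by Section 2 this makes every $\mathcal L_n(A)$ distributive. For $n<N$ any basis will do. Let $n\ge N$ and assume the claim for smaller degrees.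

*Close subspaces meet in zero.* For $i<j\le i+N-1$ the extra condition gives
$$X_i\cap X_j\subset X_i\cap X_{i+1}=V^{\otimes i-1}J_{N+1}V^{\otimes n-N-i}=0 .\tag{12}$$

*Condition $(\mathrm R_K)$ for nonempty closed $K$.* The purpose is to reduce it to smaller tensor powers. If two distinct elements of $K$ differ by less than $N$, then $X_K=0$ by (12), and $(\mathrm R_K)$ is trivial. Otherwise $K=\{k_1<\dots<k_r\}$ with consecutive differences at least $N$, the blocks of positions $k_j,\dots,k_j+N-1$ are disjoint, and
$$X_K=U_0\otimes R\otimes U_1\otimes R\otimes\cdots\otimes R\otimes U_r,$$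
where each $U_j$ is a tensor power of $V$ of length less than $n$ (possibly $0$). Let $i\notin K$. If $i$ is at distance less than $N$ from some $k_j$, then $Y_i\subset X_i\cap X_{k_j}=0$ by (12). Otherwise the block $i,\dots,i+N-1$ is disjoint from all the blocks of $K$, so it lies inside one $U_j$, and $Y_i$ is obtained from $X_K$ by replacing the factor $U_j$ by a subspace $R_{i'}^{(\ell)}\subset U_j=V^{\otimes\ell}$. By induction each $U_j$ has a basis adapted to all these subspaces. Tensoring such bases of $U_0,\dots,U_r$ with a basis of $R$ in the remaining factors gives a basis of $X_K$ such that every $Y_i$ is spanned by a subset of it. For subspaces spanned by subsets of one basis the hypothesis of Lemma 4(a) holds in any order, so $(\mathrm R_K)$ holds.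

*Conclusion of the induction.* Together with Lemma 5 for $K=\emptyset$, Lemma 3 gives an adapted basis of $V^{\otimes n}$. $\blacksquare$

## 12. Which condition $(\mathrm R_K)$ the example violates

For an $N$-Koszul algebra $(\mathrm R_\emptyset)$ is automatic in every degree. By Lemma 3, if $(\mathrm R_K)$ holds for every $n\ge N$ and every nonempty closed $K\subset[1,n-N+1]$, then $A$ is distributive. Conversely, if $A$ is distributive, then every $V^{\otimes n}$ has an adapted basis, by the standard fact that finitely many subspaces generating a distributive lattice admit one (Polishchuk–Positselski, *Quadratic Algebras*, Ch. 1, Prop. 7.1), and so every $(\mathrm R_K)$ holds by Lemma 3.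

In the algebra of Theorem A, with $n=2N+1$, the condition that fails is $(\mathrm R_K)$ for $K=\{N+1\}$. First, all three vectors lie in $X_{N+1}$:
$$s=a_1\cdots a_{N-1}x_1\,\rho\,v\in X_{N+1},\qquad t=a_1\cdots a_{N-1}y_1\,\rho'\,v\in X_{N+1}.$$
So $x_1=s$, $x_N=t-s$, $x_{N+2}=-t$ (here $x_1,x_N,x_{N+2}$ denote entries of a relation, all other entries being $0$) is a relation as in $(\mathrm R_K)$. Suppose $t-s=\sum_jy_{Nj}$ with $y_{Nj}\in X_{N+1}\cap X_N\cap X_j$ and $j\in\{1,\dots,N-1,N+2\}$. In each $y_{Nj}$ the coefficients of the words $s$ and $t$ add to $0$, by the first point of Step 1. For $j=1$ the coefficient of $t$ is $0$ and for $j=N+2$ the coefficient of $s$ is $0$, by the other two points. For $1<j<N$ the $N$ letters of $t$ from position $j$ on begin with $a_j$, $j\ge2$, and no relation contains a word beginning with such a letter, so the coefficient of $t$ is $0$. Hence both coefficients vanish in every $y_{Nj}$, although the coefficient of $t$ in $t-s$ is $1$. The relations $\rho$ and $\rho'$, which were added to make the Koszul complex exact, are what puts the three vectors into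 $X_{N+1}$.
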